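# Convergent denominators in a prescribed set: a divergent mean without infinitely many hits

## A neighborhood of measure $4\eta$ around the fractions with small denominators

Fix $m\ge 1$ and a number $\eta$ with $2^{-m/2}\le\eta\le 1$. On the circle $\mathbb R/\mathbb Z$, mark every reduced fraction whose denominator $\kappa$ is at most $\eta 2^m$, and thicken it by $\frac{2}{\kappa 2^m}$ on each side:
$$U_{m,\eta}=\bigcup_{\kappa\le\eta 2^m}\ \bigcup_{(b,\kappa)=1}\Big\{x:\ \Big|x-\frac b\kappa\Big|\le\frac{2}{\kappa 2^m}\Big\}.$$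
There are $\varphi(\kappa)$ fractions for each $\kappa$, so, with $|E|$ denoting Lebesgue measure,
$$|U_{m,\eta}|\le\sum_{\kappa\le\eta2^m}\varphi(\kappa)\frac{4}{\kappa2^m}\le\frac{4}{2^m}\cdot\eta 2^m=4\eta. \tag{1}$$

What is this set for? We shall study a family of random variables $X_q$ on the circle, one for each $q\ge 2$; $X_q(x)=1$ will mean that $q$ is the denominator of a convergent, principal or intermediate, of $x$. For prime $q\in[2^m,2^{m+1})$ the mean of $X_q$ is of size $(\log q)/q\asymp m/q$. Most of this mean sits in $U_{m,\eta}$: outside $U_{m,\eta}$ the factor $m$ drops to $\log(1/\eta)+O(1)$. And $U_{m,\eta}$ is the same set for all $q$ in the dyadic block. With $\eta=1/m$, for instance, one discards a set of measure $4/m$ and the means fall from $m/q$ to $(\log m)/q$. A criterion based on the means of the $X_q$ will therefore overcount, and this is how a natural conjecture fails.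

## Farey arcs and the denominators they detect

Identify $\mathbb R/\mathbb Z$ with $[0,1)$. For $\beta\in\mathbb Q/\mathbb Z$ let $h(\beta)$ be its denominator in lowest terms.

**Definition (Farey arc).** Let $\beta=a/q$ with $q\ge2$, $1\le a<q$, $(a,q)=1$. Let $\beta'<\beta<\beta''$ be the neighbors of $\beta$ in the Farey sequence of order $q$, and put $I(\beta)=(\beta',\beta'')$.

Write $\beta'=b/k$. Consecutive Farey fractions satisfy $ak-bq=1$, so $ak\equiv1\pmod q$; thus $h(\beta')=k=\overline a$, the inverse of $a$ modulo $q$ in $[1,q)$. Since $\beta$ is the mediant of its neighbors, $h(\beta'')=q-\overline a$, and $I(\beta)$ has length $\frac1{h(\beta')h(\beta'')}$.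

For $q=5$ the inverses of $1,2,3,4$ are $1,3,2,4$, and the arcs are
$$I(\tfrac15)=(0,\tfrac14),\quad I(\tfrac25)=(\tfrac13,\tfrac12),\quad I(\tfrac35)=(\tfrac12,\tfrac23),\quad I(\tfrac45)=(\tfrac34,1),$$
of lengths $\frac14,\frac16,\frac16,\frac14$.

**Definition ($X_q$ and $\mathcal D(\alpha)$).** For $q\ge2$ let $X_q(x)=\#\{\beta:h(\beta)=q,\ x\in I(\beta)\}$, and $X_1\equiv0$. For irrational $\alpha$ let $\mathcal D(\alpha)=\{q\ge2:X_q(\alpha)=1\}$.

Two fractions of denominator $q\ge2$ are never adjacent in the Farey sequence of order $q$, so the arcs $I(\beta)$ with $h(\beta)=q$ are disjoint and $X_q\in\{0,1\}$. We recall that $\mathcal D(\alpha)$ is the set of denominators $q\ge2$ of the principal and intermediate convergents of $\alpha$. For $\alpha=\sqrt2-1=[0;2,2,2,\dots]=0.4142\ldots$ the denominators $q_{n-1}+jq_n$ $(1\le j\le2)$ are $2,3,5,7,12,\dots$. In terms of arcs: $\alpha\in I(\frac25)=(\frac13,\frac12)$ and $\alpha\in I(\frac37)=(\frac25,\frac12)$, while the arcs of denominator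 $4$ are $(0,\frac13)$ and $(\frac23,1)$ and miss $\alpha$, so $4\notin\mathcal D(\alpha)$.

For a set $\mathcal Q$ of positive integers, $\sum_{q\in\mathcal Q}X_q(\alpha)=|\mathcal D(\alpha)\cap\mathcal Q|$. For which $\mathcal Q$ is this infinite for almost every $\alpha$?

## The mean of $X_q$ and a conjectured criterion

Each reduced residue $k$ modulo $q$ is $h(\beta')$ for exactly one $\beta$, so
$$\int X_q=\sum_{\substack{1\le k<q\\(k,q)=1}}\frac1{k(q-k)}=\frac2q\sum_{\substack{1\le k<q\\(k,q)=1}}\frac1k ,$$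
using $\frac1{k(q-k)}=\frac1q(\frac1k+\frac1{q-k})$. For $q=5$ this gives $\frac25\cdot\frac{25}{12}=\frac56$, the sum of the four lengths above.

We take the following from the source of the problem, Alan K. Haynes and Jeffrey D. Vaaler, "Martingale differences and the metric theory of continued fractions", arXiv:0906.5428 (2009): for $q\ge2$, with $c_0$ Euler's constant,
$$\int X_q=\frac{2\varphi(q)}{q^2}\Big\{\log q+\sum_{p\mid q}\frac{\log p}{p-1}+c_0\Big\}+O\Big(\frac{\log\log q}{q^2}\Big). \tag{2}$$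
We use it only through
$$c\,\frac{\varphi(q)\log q}{q^2}\le\int X_q\le C\,\frac{\varphi(q)\log q}{q^2}\qquad(q\ge2). \tag{3}$$
To get (3) from (2): $0\le\sum_{p\mid q}\frac{\log p}{p-1}\le\sum_{p\mid q}\log p\le\log q$; and since $q/\varphi(q)\ll\log\log q$ for large $q$, we have $\log\log q\cdot\frac q{\varphi(q)}\ll(\log\log q)^2=o(\log q)$, so the error is negligible against $\frac{\varphi(q)\log q}{q^2}$. For bounded $q$ all quantities in (3) are positive.

Here and below $C,c>0$ are absolute constants that may change from line to line. By (3), $\int\sum_{q\in\mathcal Q}X_q<\infty$ if and only if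
$$\sum_{q\in\mathcal Q}\frac{\varphi(q)\log q}{q^2} \tag{$*$}$$
converges, and in that case $\mathcal D(\alpha)\cap\mathcal Q$ is finite for almost all irrational $\alpha$.

**Conjecture.** $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for almost all irrational $\alpha$ if and only if $(*)$ diverges.

The "only if" half has just been shown. Three easy sets agree with the conjecture. If $\mathcal Q$ is all positive integers, then $(*)$ diverges and $\mathcal D(\alpha)\cap\mathcal Q=\mathcal D(\alpha)$ is infinite for every irrational $\alpha$, because there are infinitely many convergents. If $\mathcal Q=\{2^n\}$, then $(*)$ is $\sum\frac{n\log2}{2\cdot2^n}<\infty$ and the intersection is finite almost everywhere. If $\mathcal Q$ is the set of primes, then $(*)$ diverges, and so does $\sum\frac{\varphi(p)}{p^2}$; Theorem 2(3) below will give infinite intersection almost everywhere.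

## The second moment explodes at the point $0$

To prove the "if" half one would try the usual converse to Borel–Cantelli: for $Z=\sum_{q\in\mathcal Q,\,q\le x}X_q$, show $\int Z^2\ll(\int Z)^2$ and conclude by Cauchy–Schwarz that $Z$ is comparable to its mean on a set of positive measure. Test this on primes in sparse dyadic blocks.

**Notation.** $B_m=[2^m,2^{m+1})\cap\mathbb Z$ $(m\ge1)$, $\mathcal Q_m=\mathcal Q\cap B_m$, $\delta_m=|\mathcal Q_m|/2^m$, and
$$S_m=S_m(\mathcal Q)=\sum_{q\in\mathcal Q_m}\frac{\varphi(q)}{q^2}\in[0,1],\qquad A_m=A_m(\mathcal Q)=\{\alpha:\mathcal D(\alpha)\cap\mathcal Q_m\ne\emptyset\}.$$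
The bound $S_m\le1$ holds because $\frac{\varphi(q)}{q^2}\le2^{-m}$ on $B_m$. We set $0\log(e/0):=0$. The function $t\mapsto t\log(e/t)$ has derivative $\log(1/t)\geq 0$, so it increases on $(0,1]$ and is $\le1$ there. Null sets (such as the rationals) are ignored throughout.

For example, if $\mathcal Q$ is the set of primes, then $\mathcal Q_2=\{5,7\}$ and $S_2=\frac4{25}+\frac6{49}\approx0.28$. The arcs for $7$ are $(0,\frac16)$, $(\frac14,\frac13)$, $(\frac25,\frac12)$, $(\frac12,\frac35)$, $(\frac23,\frac34)$, $(\frac56,1)$; with the arcs for $5$ they cover the circle up to finitely many points, so $|A_2|=1$.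

Note that $\log q\asymp m$ on $B_m$, so $(*)$ diverges exactly when $\sum_m mS_m$ does.

Now let $\mathcal Q^*$ be the set of primes in the blocks $B_m$ with $m=2^j$, $j\ge1$. By the prime number theorem there are between $c2^m/m$ and $C2^m/m$ primes in $B_m$ for large $m$. So $S_m\asymp1/m$ and, by (3), each block adds to the mean an amount between two positive constants. But $I(1/q)=(0,\frac1{q-1})$ contains $(0,2^{-m-1})$ for every $q\in B_m$. Hence on $(0,2^{-m-1})$ all of the at least $c2^m/m$ variables of the block equal $1$ together, and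
$$\int\Big(\sum_{q\in\mathcal Q^*_m}X_q\Big)^2\ge 2^{-m-1}\Big(\frac{c2^m}m\Big)^2=\frac{c^2}{2}\,\frac{2^m}{m^2},$$
while the square of the total mean up to this block is $O(j^2)=O(\log^2m)$. The second moment method stops here.

This says only that the method fails. To decide the matter, remove the place where the variables pile up, namely a neighborhood of $0=\frac01$, and likewise of every fraction with small denominator, and see what remains. If the trimmed means still had a divergent sum there would be hope for the conjecture. For $\mathcal Q^*$ with $\eta=1/m$ the trimmed mean of a block is of order at most $S_m\log m\asymp\frac{\log m}m$, and $\sum_j\frac{j}{2^j}<\infty$.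

The removed points are those with unusually large partial quotients. Indeed, if $x$ is irrational, $\eta<\frac14$, $\kappa\le\eta2^m$ and $|x-\frac b\kappa|\le\frac2{\kappa2^m}\le\frac{2\eta}{\kappa^2}<\frac1{2\kappa^2}$, then $\frac b\kappa$ is a principal convergent $p_n/q_n$ by Legendre's theorem. Since $|x-\frac{p_n}{q_n}|\ge\frac1{q_n^2(a_{n+1}+2)}$, it follows that $a_{n+1}+2\ge\frac1{2\eta}$.

## A counterexample and the results that replace the conjecture

**Theorem 1 (disproof).** Let $\mathcal Q^*$ be the set of primes in $\bigcup_{j\ge1}[2^{2^j},2^{2^j+1})$. Then $(*)$ diverges for $\mathcal Q^*$, but $\mathcal D(\alpha)\cap\mathcal Q^*$ is finite for almost all $\alpha$.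

So the conjecture is false, even for sets of primes.

**Theorem 2 (general criteria).** For every $\mathcal Q$:

1. $c\,S_m\log(e/S_m)\le|A_m|\le C\,S_m\log(e/S_m)$ for all $m\ge1$. Hence, if $\sum_mS_m\log(e/S_m)<\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e. $\alpha$.
2. If $\sum_{q\in\mathcal Q,\,q\ge3}\frac{\varphi(q)\log\log q}{q^2}<\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e. $\alpha$.
3. If $\sum_{q\in\mathcal Q}\frac{\varphi(q)}{q^2}=\infty$, then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e. $\alpha$.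

**Theorem 3 (exact criterion for random sets).** Let $b_m\in[0,1]$ and let $\mathcal Q$ be random, each $q\in B_m$ being included independently with probability $b_m$ $(m\ge1)$. If $\sum b_m\log(e/b_m)<\infty$, then almost surely $\mathcal D(\alpha)\cap\mathcal Q$ is finite for a.e. $\alpha$; if $\sum b_m\log(e/b_m)=\infty$, then almost surely it is infinite for a.e. $\alpha$.

**Theorem 4 (optimality; no criterion by a series).**
(a) If $g(q)\to\infty$, there is $\mathcal Q$ with $\sum_{q\in\mathcal Q}g(q)\varphi(q)/q^2=\infty$ but $\mathcal D(\alpha)\cap\mathcal Q$ finite for a.e. $\alpha$. So the weight $1$ in Theorem 2(3) is optimal.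
(b) If $g\ge0$ and $g(q)=o(\log\log q)$, there is $\mathcal Q$ with $\sum_{q\in\mathcal Q}g(q)\varphi(q)/q^2<\infty$ but $\mathcal D(\alpha)\cap\mathcal Q$ infinite for a.e. $\alpha$. So the weight $\log\log q$ in Theorem 2(2) is optimal.
(c) No function $w:\mathbb N\to[0,\infty)$ has the property that, for every $\mathcal Q$: $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e. $\alpha$ $\iff$ $\sum_{q\in\mathcal Q}w(q)=\infty$.

**Theorem 5 (exact criterion, lacunary supports).** Let $\mathcal Q\subset\bigcup_jB_{m_j}$ with $m_{j+1}\ge5m_j$. Then $\mathcal D(\alpha)\cap\mathcal Q$ is infinite for a.e. $\alpha$ if $\sum_mS_m\log(e/S_m)=\infty$, and finite for a.e. $\alpha$ if this series converges.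

Theorem 5 is not claimed for arbitrary $\mathcal Q$; for general $\mathcal Q$ only Theorem 2 is proved.

## Indexing the arcs by a parent, and trimming

**Parents.** This paragraph re-indexes arcs of denominator $q$ by the denominator of one endpoint. For $q\ge2$ and $1\le k<q$ with $(k,q)=1$ there is exactly one $\beta=a/q$ with $h(\beta')=k$, namely $a\equiv k^{-1}\pmod q$. If $\beta'=b/k$, then
$$I(\beta)=\Big(\frac bk,\ \frac bk+\frac1{k(q-k)}\Big),\qquad ak-bq=1,\qquad bq\equiv-1\pmod k. \tag{4}$$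
So $b$ modulo $k$ depends only on $q$ modulo $k$, and distinct reduced classes of $q$ give distinct $b$. Symmetrically, there is exactly one $\beta$ with $h(\beta'')=k$, and for it $I(\beta)=(\beta''-\frac1{k(q-k)},\beta'')$. If $k\le q/2$, the length in either case is at most $\frac2{kq}$.

**Harmonic sums over integers coprime to $q$.** For $0<y\le z$,
$$\sum_{\substack{y<k\le z\\(k,q)=1}}\frac1k=\frac{\varphi(q)}q\log\frac zy+\theta\,\frac{2^{\omega(q)}}y,\qquad|\theta|\le1. \tag{5}$$
First, for $f\geq 0$ decreasing on $(0,\infty)$ we have $|\sum_{y<j\le z}f(j)-\int_y^zf|\le f(y)$. If no integer lies in $(y,z]$, then $z-y<1$ and $0\le\int_y^zf\le f(y)$. Otherwise let $j_0\le j_1$ be the first and last such integers. Then $\sum\le f(j_0)+\int_{j_0}^{j_1}f\le f(y)+\int_y^zf$, and $\int_y^zf\le(j_0-y)f(y)+\int_{j_0}^{j_1+1}f\le f(y)+\sum$. Now apply this to $f(t)=1/t$ after Möbius inversion: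
$$\sum_{\substack{y<k\le z\\(k,q)=1}}\frac1k=\sum_{d\mid q}\frac{\mu(d)}d\sum_{y/d<j\le z/d}\frac1j=\sum_{d\mid q}\frac{\mu(d)}d\Big(\log\frac zy+\theta_d\frac dy\Big),\qquad|\theta_d|\le1,$$
and there are $2^{\omega(q)}$ squarefree divisors $d$.

**Small arithmetic factors.** For every $\varepsilon>0$,
$$\frac q{\varphi(q)}=\prod_{p\mid q}\frac p{p-1}\le2^{\omega(q)}\le C_\varepsilon q^\varepsilon, \tag{6}$$
because $2^{\omega(q)}q^{-\varepsilon}\le\prod_{p\mid q}2p^{-\varepsilon}\le\prod_{p\le2^{1/\varepsilon}}2$.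

**Lemma 1 (trimming).** Let $m\ge1$ and $2^{-m/2}\le\eta\le1$. The set $U=U_{m,\eta}$ satisfies $|U|\le4\eta$, and there is an absolute constant $C_1\geq 0$ such that for every $q\in B_m$
$$|\{x\notin U:X_q(x)=1\}|\le\frac{4\varphi(q)}{q^2}\big(\log(1/\eta)+C_1\big).$$

*Proof.* The measure bound is (1).

**Step 1: points outside $U$ have a large smaller parent.** Suppose $X_q(x)=1$, let $\beta$ be the unique fraction with $h(\beta)=q$ and $x\in I(\beta)$, and let $\kappa=\min(h(\beta'),h(\beta''))\le q/2$. One endpoint of $I(\beta)$ has denominator $\kappa$, and $|I(\beta)|\le\frac2{\kappa q}\le\frac2{\kappa2^m}$. So $x$ lies within $\frac2{\kappa2^m}$ of a reduced fraction of denominator $\kappa$, and $x\notin U$ forces $\kappa>\eta2^m$.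

**Step 2: add up the surviving arcs.** For each $\kappa$ coprime to $q$ there are at most two $\beta$, each with $|I(\beta)|\le\frac2{\kappa q}$. Hence the measure in question is at most
$$\frac4q\sum_{\substack{\eta2^m<\kappa\le q/2\\(\kappa,q)=1}}\frac1\kappa .$$
This is $0$ if $\eta2^m\ge q/2$. Otherwise (5) with $y=\eta2^m\ge2^{m/2}$ and $z=q/2<2^m$ bounds it by
$$\frac4q\Big[\frac{\varphi(q)}q\log\frac1\eta+2^{\omega(q)}2^{-m/2}\Big].$$

**Step 3: absorb the error.** Since $q<2^{m+1}$, $2^{-m/2}\le\sqrt2\,q^{-1/2}$. By (6) with $\varepsilon=\frac14$, $2^{\omega(q)}q^{-1/2}\cdot\frac q{\varphi(q)}\ll q^{1/4-1/2+1/4}=1$. So $2^{\omega(q)}2^{-m/2}\le C_1\varphi(q)/q$. $\square$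

## Primes in the blocks $B_{2^j}$: proof of Theorem 1

Let $m=2^j$.

**Step 1: the series $(*)$ diverges.** This is a count of primes. For large $j$ there are at least $c2^m/m$ primes $p\in B_m$, and each satisfies $\frac{(p-1)\log p}{p^2}\ge\frac12\cdot\frac{\log p}p\ge\frac12\cdot\frac{m\log2}{2^{m+1}}$. So the block contributes at least $\frac12\cdot c\frac{2^m}m\cdot\frac{m\log2}{2^{m+1}}=\frac{c\log2}4$. There are infinitely many blocks.

**Step 2: bound the measure of $\alpha$ hit by a block.** Since there are at most $C2^m/m$ primes in $B_m$, $S_m(\mathcal Q^*)\le C\frac{2^m}m2^{-m}=\frac Cm$. Take $\eta=1/m$ in Lemma 1; this is allowed because $m^2\le2^m$ for $m=2,4,8,\dots$ (equality at $2$ and $4$). A point of $A_m$ lies in $U$, or lies outside $U$ with $X_q=1$ for some $q\in\mathcal Q^*_m$. So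
$$|A_m(\mathcal Q^*)|\le\frac4m+4S_m(\log m+C_1)\le C\,\frac{1+\log m}m\le C(1+j)2^{-j}.$$

**Step 3: Borel–Cantelli.** $\sum_j|A_{2^j}(\mathcal Q^*)|<\infty$, so almost every $\alpha$ lies in only finitely many $A_{2^j}$. Each block is a finite set, so $\mathcal D(\alpha)\cap\mathcal Q^*$ is finite. $\blacksquare$

## Disjoint arcs and density inside a block

The upper bound for $|A_m|$ comes from trimming. For lower bounds we need pieces of $A_m$ that do not overlap.

**Lemma 2 (disjoint arcs).** For $k\le2^{m-1}$ and a reduced fraction $b/k$ put $J(b/k,m)=\big(\frac bk,\frac bk+\frac1{k2^{m+1}}\big)$. If $q\in B_m$ and $bq\equiv-1\pmod k$, then $X_q=1$ on $J(b/k,m)$. For fixed $m$ the arcs $J(b/k,m)$, $k\le2^{m-1}$, are pairwise disjoint.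

For example, $J(\frac01,m)=(0,2^{-m-1})$ works for all $q\in B_m$, as seen above. For $m=2$ and $b/k=\frac12$ the condition is that $q$ be odd, and $J(\frac12,2)=(\frac12,\frac9{16})$ lies in $I(\frac35)=(\frac12,\frac23)$ and in $I(\frac47)=(\frac12,\frac35)$.

*Proof.* We have $k<q$ and $(k,q)=1$. By (4), the $\beta$ with $h(\beta)=q$, $h(\beta')=k$ has $\beta'=b/k$, and $I(\beta)=(\frac bk,\frac bk+\frac1{k(q-k)})\supset J(b/k,m)$ because $q-k<2^{m+1}$.

For disjointness we use two facts, here and again later. If arcs $(x,x+\rho)$ and $(x',x'+\rho')$ share a point $y$, then $x'-x=(y-x)-(y-x')\in(-\rho',\rho)$, so $|x-x'|<\max(\rho,\rho')$. And distinct reduced fractions of denominators $k,k'$ are at distance at least $\frac1{kk'}$ on the circle. So if the arcs of distinct $b/k$ and $b'/k'$ with $k\le k'$ met, then $\frac1{kk'}<\frac1{k2^{m+1}}$, so $k'>2^{m+1}$, a contradiction. $\square$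

**Lemma 3 (density).** $c\,\delta_m^{3/2}\le S_m\le\delta_m$.

*Proof.* The upper bound is $\frac{\varphi(q)}{q^2}\le2^{-m}$. For the lower bound, the point is that $\varphi(q)/q$ is rarely small. By Cauchy–Schwarz twice,
$$|\mathcal Q_m|^2\le\sum_{q\in\mathcal Q_m}\frac{\varphi(q)}q\sum_{q\in\mathcal Q_m}\frac q{\varphi(q)}\le2^{m+1}S_m\cdot|\mathcal Q_m|^{1/2}\Big(\sum_{q\in B_m}\Big(\frac q{\varphi(q)}\Big)^2\Big)^{1/2}.$$
The function $(n/\varphi(n))^2$ depends only on the primes dividing $n$, so it equals $\sum_{d\mid n}f(d)$ with $f$ multiplicative, $f(p)=\frac{p^2}{(p-1)^2}-1=O(1/p)$ and $f(p^i)=0$ for $i\ge2$. As $f\ge0$, the last sum is at most $2^{m+1}\sum_df(d)/d=2^{m+1}\prod_p(1+f(p)/p)\ll2^m$. Hence $|\mathcal Q_m|^{3/2}\le C2^{3m/2}S_m$. $\square$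

## The measure of $A_m$: proof of Theorem 2

**Part (1), upper bound.** Let $\mathcal Q_m\ne\emptyset$; otherwise both sides are $0$. If $S_m\ge2^{-m/2}$, Lemma 1 with $\eta=S_m$ gives
$$|A_m|\le4S_m+4S_m(\log(1/S_m)+C_1)\le C\,S_m\log(e/S_m).$$
If $S_m<2^{-m/2}$, trimming is unnecessary: by (3), $|A_m|\le\sum_{q\in\mathcal Q_m}\int X_q\le CmS_m$, and $\log(e/S_m)\ge\frac m2\log2$. The convergence statement is Borel–Cantelli.

**Part (1), lower bound.** We exhibit enough disjoint arcs of Lemma 2 inside $A_m$. An absolute constant $\delta_0\le2^{-16}$ is chosen first, then an absolute constant $m_1$. For $m<m_1$ there are finitely many pairs $(m,\mathcal Q_m)$, and $|A_m|>0$ when $\mathcal Q_m\ne\emptyset$, so the bound holds with a suitable constant. Let $m\ge m_1$.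

**Step 1: reduce to counting residue classes.** Suppose first that $0<\delta=\delta_m\le\delta_0$. Put $R=\delta^{-1/8}$. Since $2^{-m}\le\delta\le2^{-16}$, we have $4\le R\le2^{m/8}$. For $2^m/R<k\le2^{m-1}$ let $N_k$ be the number of reduced classes modulo $k$ met by $\mathcal Q_m$. By (4) these give $N_k$ distinct $b$, and by Lemma 2 the arcs $J(b/k,m)$ are disjoint and lie in $A_m$. So
$$|A_m|\ge\sum_{2^m/R<k\le2^{m-1}}\frac{N_k}{k2^{m+1}}.$$
Let $n_k=\#\{q\in\mathcal Q_m:(q,k)=1\}$ and $\pi_k=\#\{q<q'\text{ in }\mathcal Q_m:k\mid q'-q\}$. Since $1\ge s-\binom s2$ for every integer $s\ge1$, summing over the reduced classes met, with $s$ the number of elements of $\mathcal Q_m$ in the class, gives $N_k\ge n_k-\pi_k$.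

**Step 2: collisions are negligible.** A triple $(q,q',k)$ counted in some $\pi_k$ is determined by $(q,q',t)$ with $t=(q'-q)/k$, and $1\le t<2^m/(2^m/R)=R$. There are at most $\frac12|\mathcal Q_m|^2$ pairs, and each weight is $\frac1{k2^{m+1}}<\frac R{2^{2m+1}}$. Hence
$$\sum_{2^m/R<k\le2^{m-1}}\frac{\pi_k}{k2^{m+1}}\le\frac{R|\mathcal Q_m|^2}2\cdot\frac R{2^{2m+1}}=\frac{R^2\delta^2}4=\frac{\delta^{7/4}}4\le C\delta^{1/4}S_m, \tag{7}$$
the last step by Lemma 3.

**Step 3: the main term carries the logarithm.** By (5) with $y=2^m/R$, $z=2^{m-1}$,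
$$\sum_k\frac{n_k}{k2^{m+1}}\ge2^{-m-1}\sum_{q\in\mathcal Q_m}\Big[\frac{\varphi(q)}q\log\frac R2-2^{\omega(q)}R2^{-m}\Big].$$
By (6), $2^{\omega(q)}R2^{-m}\ll2^{m/4+m/8-m}=2^{-5m/8}$ while $\varphi(q)/q\gg2^{-m/8}$, and $\log\frac R2\ge\log2$. So for $m\ge m_1$ each bracket is at least $\frac34\frac{\varphi(q)}q\log\frac R2$. As $2^{-m-1}\frac{\varphi(q)}q\ge\frac12\frac{\varphi(q)}{q^2}$, the sum is at least $\frac38S_m\log\frac R2$.

**Step 4: combine.** If $\delta_0$ is small enough that the constant in (7) satisfies $C\delta_0^{1/4}\le\frac18\log2\le\frac18\log\frac R2$, then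
$$|A_m|\ge\tfrac14S_m\log\tfrac R2\ge\tfrac18S_m\log R=\tfrac1{64}S_m\log\tfrac1\delta,$$
where $R\ge4$ gives $\log\frac R2\ge\frac12\log R$. By Lemma 3, $\log(e/S_m)\le C+\frac32\log\frac1\delta\le C\log\frac1\delta$, since $\delta\le2^{-16}$. So $|A_m|\ge cS_m\log(e/S_m)$.

**Step 5: dense blocks.** If $\delta_m>\delta_0$, choose $\lfloor\delta_02^m\rfloor$ elements of $\mathcal Q_m$; for $m\ge m_1$ with $\delta_02^{m_1}\ge2$ the density of this subset lies in $[\delta_0/2,\delta_0]$. Its $S$-value is bounded below by Lemma 3, so Step 4 gives $|A_m|\ge c\ge cS_m\log(e/S_m)$. This proves (1).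

**Part (2).** We compare block by block, for $m\ge3$. If $S_m\ge m^{-2}$, then $\log(e/S_m)\le1+2\log m$, and on $B_m$ we have $\log\log q\ge\log(m\log2)\ge c(1+2\log m)$, because $3\log 2>1$. So $S_m\log(e/S_m)\le C\sum_{q\in\mathcal Q_m}\frac{\varphi(q)\log\log q}{q^2}$. If $S_m<m^{-2}$, monotonicity of $t\log(e/t)$ gives $S_m\log(e/S_m)\le m^{-2}(1+2\log m)$. Both bounds are summable, so part (1) applies.

**Part (3).** Here we need a theorem from outside. The Koukoulopoulos–Maynard theorem (Ann. of Math. 192 (2020), 251–307) states: if $\psi:\mathbb N\to[0,\infty)$ and $\sum\psi(q)\varphi(q)/q=\infty$, then for a.e. $\alpha$ there are infinitely many coprime $(a,q)$ with $|\alpha-\frac aq|\le\frac{\psi(q)}q$. The case needed is due to Erdős, J. Number Theory 2 (1970), 425–441. Take $\psi(q)=\frac1{2q}$ on $\mathcal Q$ and $0$ elsewhere; the hypothesis is $\frac12\sum_{\mathcal Q}\frac{\varphi(q)}{q^2}=\infty$. For $q\ge2$ the neighbors of $\beta=\frac aq$ are at distances $\frac1{qh(\beta')}$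 and $\frac1{qh(\beta'')}$, both $>\frac1{q^2}$. So $|\alpha-\beta|\le\frac1{2q^2}$ implies $\alpha\in I(\beta)$, that is, $q\in\mathcal D(\alpha)$. For given $q$ only finitely many $a$ occur, so infinitely many $q\in\mathcal Q$ occur. $\blacksquare$

## From two moments on every interval to almost every point

The divergence halves of Theorems 3 and 5 both end with the following.

**Lemma 4.** Let $f_m\ge0$ be bounded measurable functions on $[0,1)$, indexed by an infinite set $\mathcal M$ of positive integers, and let $c,C>0$. Suppose that for every interval $J_0\subset[0,1)$ with $0<|J_0|\le\frac12$ there are $m_0$ and numbers $\Lambda_M\to\infty$ such that $Z_M=\sum_{m\in\mathcal M,\,m_0\le m\le M}f_m$ satisfies, for all large $M$,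
$$\int_{J_0}Z_M\ge c|J_0|\Lambda_M,\qquad\int_{J_0}Z_M^2\le C|J_0|(\Lambda_M^2+\Lambda_M).$$
Then $\sum_{m\in\mathcal M}f_m=\infty$ almost everywhere.

*Proof.* Write $\mathbb E$, $\mathbb P$ for normalized Lebesgue measure on $J_0$. From
$$\mathbb EZ\le\tfrac12\mathbb EZ+\mathbb E[Z1_{Z\ge\mathbb EZ/2}]\le\tfrac12\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z\ge\tfrac12\mathbb EZ)^{1/2}$$
one gets the Paley–Zygmund inequality $\mathbb P(Z\ge\frac12\mathbb EZ)\ge\frac{(\mathbb EZ)^2}{4\mathbb EZ^2}$. For $Z=Z_M$ with $\Lambda_M\ge1$ the right side is at least $\frac{c^2\Lambda_M^2}{8C\Lambda_M^2}=:c'$, which does not depend on $J_0$. A point lying in the sets $\{Z_M\ge\frac12\mathbb EZ_M\}$ for infinitely many $M$ has $\sup_MZ_M=\infty$, as $\mathbb EZ_M\to\infty$; and the limsup of sets of probability $\ge c'$ has probability $\ge c'$. So $E=\{\sum f_m=\infty\}$ satisfies $|E\cap J_0|\ge c'|J_0|$ for every $J_0$. Hence the complement of $E$ has no density points, and by Lebesgue's density theorem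 it is null. $\square$

## Random sets: proof of Theorem 3

**Step 1: replace the random set by a deterministic series.** Let $Y_m(\alpha)=|\mathcal D(\alpha)\cap B_m|$. For fixed irrational $\alpha$ the events $\{q\in\mathcal Q\}$, $q\in\mathcal D(\alpha)$, are independent with probabilities adding to $\sum_mb_mY_m(\alpha)$. By the two Borel–Cantelli lemmas, $\mathcal D(\alpha)\cap\mathcal Q$ is almost surely finite if $\sum b_mY_m(\alpha)<\infty$ and almost surely infinite otherwise. By Fubini, it suffices to show that $\sum b_mY_m$ is finite a.e., respectively infinite a.e., according as $\sum b_m\log(e/b_m)$ converges or diverges.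

For instance, with $b_m=\frac1m$ only for $m=2^j$ we have $\sum b_m\log(e/b_m)=\sum_j2^{-j}(1+j\log2)<\infty$. This is a random analogue of $\mathcal Q^*$.

**Step 2: convergence, by trimming.** Let $W_m=\min(1,b_mY_m)$. If $b_m=0$, then $W_m=0$. Otherwise take $\eta=\max(b_m,2^{-m/2})$. We bound $W_m$ by $1$ on $U_{m,\eta}$ and by $b_m\sum_{q\in B_m}X_q$ outside. By Lemma 1 and $\sum_{q\in B_m}\varphi(q)/q^2\le1$,
$$\int W_m\le4\eta+4b_m(\log(1/\eta)+C_1)\le C\big(b_m\log(e/b_m)+2^{-m/2}\big).$$
So $\sum W_m<\infty$ a.e. At such a point $W_m<1$ eventually, hence $b_mY_m=W_m$ eventually, and $\sum b_mY_m<\infty$.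

**Step 3: divergence, choice of a minorant $V_m\le Y_m$.** Let $\mathcal M=\{m:b_m\ge2^{-m/8}\}$. By monotonicity the other $m$ contribute at most $\sum2^{-m/8}(1+\frac m8\log2)<\infty$, so $\sum_{\mathcal M}b_m\log(e/b_m)=\infty$. For $m\in\mathcal M$ put $I_m=\lfloor\log_2(1/b_m)\rfloor+1$. Then $\log(e/b_m)=1+\log2\cdot\log_2(1/b_m)\le2I_m$ and $2^{I_m}\le2/b_m\le2^{m/8+1}$. For $1\le i\le I_m$ let $G_{m,i}$ be the union of the arcs $J(a/k,m)$ over reduced $a/k$ with $2^{m-i-1}<k\le2^{m-i}$. On such an arc every $q\in B_m$ with $aq\equiv-1\pmod k$ lies in $\mathcal D(x)$, by Lemma 2. Among the $2^m$ consecutive integers of $B_m$ there are at least $\lfloor2^m/k\rfloor\ge2^i$ of these. Since all the arcs are disjoint,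
$$V_m:=\sum_{i=1}^{I_m}2^i1_{G_{m,i}}\le Y_m.$$
We apply Lemma 4 to $f_m=b_mV_m$. Fix $J_0$ of length $\lambda\le\frac12$; below, $l,m\in\mathcal M$ are at least $m_0(J_0)$, and all constants are absolute.

**Step 4: the measure of $G_{m,i}$ inside $J_0$.** Let $N=2^{m-i}\ge2^{7m/8-1}$. An interval of length $\lambda'$ contains $\lambda'\varphi(k)+O(2^{\omega(k)})$ reduced fractions of denominator $k$, by Möbius inversion over $d\mid k$. Since $\sum_{N/2<k\le N}\varphi(k)\asymp N^2$ and $\sum_{k\le N}2^{\omega(k)}\ll N^{5/4}$, the number with denominator in $(N/2,N]$ lies in $[cN^2\lambda,CN^2\lambda]$ whenever $\lambda/2\le\lambda'\le2\lambda$ and $m\ge m_0(J_0)$. The arcs of $G_{m,i}$ have lengths between $\frac1{N2^{m+1}}$ and $\frac1{N2^m}$, which is far below $\lambda$. Counting those inside $J_0$ for the lower bound, and those meeting $J_0$ for the upper bound, and using $\frac{N^2\lambda}{N2^m}=\lambda2^{-i}$,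
$$|G_{m,i}\cap J_0|\ge c\lambda2^{-i},\qquad\sum_{\substack{J(a/k,m)\subset G_{m,i}\\J(a/k,m)\cap J_0\ne\emptyset}}|J(a/k,m)|\le C\lambda2^{-i}. \tag{8}$$
Hence $\int_{J_0}V_m\ge c\lambda I_m$. As the $G_{m,i}$ are disjoint for fixed $m$,
$$b_m^2\int_{J_0}V_m^2=b_m^2\sum_{i\le I_m}4^i|G_{m,i}\cap J_0|\le C\lambda b_m^2\,2^{I_m+1}\le C\lambda b_m.$$

**Step 5: mixed moments for $l<m$.** We bound $\int_{J_0}V_lV_m=\sum_{i,j}2^{i+j}|G_{l,i}\cap G_{m,j}\cap J_0|$. Let $x\in J(a/k,l)\cap J(a'/k',m)$ with the first arc in $G_{l,i}$ and the second in $G_{m,j}$.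

If the fractions are equal, then $k$ lies in both dyadic ranges, so $j=i+m-l$, and $j\le I_m$ forces $i\le I_m-(m-l)$. The measure inside $J_0$ is at most $C\lambda2^{-j}$ by (8). These pairs contribute at most
$$\sum_{1\le i\le I_m-(m-l)}2^{i+j}\,C\lambda2^{-j}\le C\lambda2^{I_m-(m-l)}\le C\lambda\,\frac{2^{-(m-l)}}{b_m}.$$

If they are distinct, then $\frac1{kk'}\le|\frac ak-\frac{a'}{k'}|<\max\big(\frac1{k2^{l+1}},\frac1{k'2^{m+1}}\big)$. The second term cannot be the maximum, for then $k>2^{m+1}$, contrary to $k\le2^{l-1}$. So with $\rho=\frac1{k2^{l+1}}=|J(a/k,l)|$ we get $k'>2^{l+1}$ and $|\frac ak-\frac{a'}{k'}|<\rho$. Put $N'=2^{m-j}\ge k'>2^{l+1}$. Fractions of denominator at most $N'$ are at least $N'^{-2}$ apart, so at most $1+2\rho N'^2\le3\rho N'^2$ of them are within $\rho$ of $\frac ak$, because $\rho N'^2\ge\frac{2^{l+1}}k\ge4$. Each contributes measure at most $\frac1{k'2^{m+1}}\le\frac1{N'2^m}$, in total at most $3\rho N'2^{-m}=3\rho2^{-j}$. Summing $\rho$ over the arcs of $G_{l,i}$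 meeting $J_0$, (8) gives at most $C\lambda2^{-i-j}$. After multiplication by $2^{i+j}$ and summation over $i\le I_l$, $j\le I_m$, the contribution is at most $C\lambda I_lI_m$.

**Step 6: conclude.** With $\Lambda_M=\sum_{m\in\mathcal M,\,m_0\le m\le M}b_mI_m\to\infty$ we have $\int_{J_0}Z_M\ge c\lambda\Lambda_M$. The equal-fraction terms give $b_lb_m\cdot\frac{2^{-(m-l)}}{b_m}=b_l2^{-(m-l)}$, so
$$\int_{J_0}Z_M^2\le C\lambda\Big(\sum_mb_m+\Lambda_M^2+\sum_lb_l\sum_{m>l}2^{-(m-l)}\Big)\le C\lambda(\Lambda_M^2+\Lambda_M),$$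
all sums over $[m_0,M]\cap\mathcal M$, using $b_m\le b_mI_m$. Lemma 4 gives $\sum b_mV_m=\infty$ a.e., hence $\sum b_mY_m=\infty$ a.e. $\blacksquare$

## No weight decides the question: proof of Theorem 4

**Part (a): few elements where $g$ is already large.** First,
$$\sum_{q\in B_m}\frac{\varphi(q)}{q^2}=\sum_{d<2^{m+1}}\frac{\mu(d)}{d^2}\sum_{2^m/d\le j<2^{m+1}/d}\frac1j=\sum_{d<2^{m+1}}\frac{\mu(d)}{d^2}\Big(\log2+O\Big(\frac d{2^m}\Big)\Big)\to\frac6{\pi^2}\log2>\frac14 .$$
Choose $m_1<m_2<\cdots$ large enough that this sum exceeds $\frac14$ for $m=m_j$, that $\inf_{B_{m_j}}g\ge4^j$, and that $2^{-m_j}\le4^{-j}$. The summands are at most $2^{-m_j}$. So, adding elements of $B_{m_j}$ one at a time until the sum first reaches $4^{-j}\le\frac14$, we obtain $\mathcal Q_{m_j}$ with $4^{-j}\le S_{m_j}\le2\cdot4^{-j}$. Let $\mathcal Q$ be the union. Then $\sum_{\mathcal Q}g\varphi/q^2\ge\sum_j4^j4^{-j}=\infty$, while $\sum S_m\log(e/S_m)\le\sum_j2\cdot4^{-j}(1+j\log4)<\infty$. Theorem 2(1) gives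 finiteness a.e.

**Part (b): random sets at the edge of divergence.** For $m\ge2$ let $\varepsilon_m=\sup_{q\ge2^m}g(q)/\log\log q$, which decreases to $0$ (it is finite for large $m$). Choose $N_j\ge2$ with $\varepsilon_{N_j}\le2^{-j}$ and $N_{j+1}>3N_j$. Put $b_m=\frac1{m\log(m+1)}\le1$ for $m\in\bigcup_j[N_j,3N_j]$ and $b_m=0$ otherwise, and take the random set of Theorem 3. On $B_m$ we have $\log q<m+1$, so $g(q)\le\varepsilon_m\log(m+1)$, and $\sum_{B_m}\varphi/q^2\le1$. Hence
$$\mathbb E\sum_{q\in\mathcal Q}\frac{g(q)\varphi(q)}{q^2}\le\sum_mb_m\varepsilon_m\log(m+1)\le\sum_j2^{-j}\sum_{N_j\le m\le3N_j}\frac1m<\infty,$$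
the inner sums being at most $1+\log3$. On the other hand $\log(e/b_m)\ge\log m$, so
$$\sum_mb_m\log(e/b_m)\ge\sum_j\sum_{N_j\le m\le3N_j}\frac{\log m}{m\log(m+1)}=\infty,$$
since $\frac{\log m}{\log(m+1)}\ge\frac{\log2}{\log3}$ and each inner sum of $\frac1m$ is at least $\log3$. So almost every realization has both required properties.

**Part (c): a dichotomy on the block sums of $w$.** Suppose such a $w$ exists, and let $W_m=\sum_{q\in B_m}w(q)$.

If $(W_m)$ is unbounded, choose $m_1<m_2<\cdots$ with $m_j\ge2j$ and $W_{m_j}\ge4^j$, and let $\mathcal Q_{m_j}$ consist of $\lceil4^{-j}2^{m_j}\rceil$ elements of $B_{m_j}$ with the largest values of $w$. The average of $w$ over these is at least its average over $B_{m_j}$, so $\sum_{\mathcal Q_{m_j}}w\ge4^{-j}W_{m_j}\ge1$ and $\sum_{\mathcal Q}w=\infty$. But $S_{m_j}\le|\mathcal Q_{m_j}|2^{-m_j}\le4^{-j}+2^{-m_j}\le2\cdot4^{-j}$. As in (a), Theorem 2(1) gives finiteness a.e., a contradiction.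

If $W_m\le W$ for all $m$, take $b_m=\frac1{m\log^2m}$ for $m\ge3$ and $b_1=b_2=0$ in Theorem 3. Then $\mathbb E\sum_{\mathcal Q}w\le W\sum b_m<\infty$, so $\sum_{\mathcal Q}w<\infty$ almost surely. But $\sum b_m\log(e/b_m)\ge\sum_{m\ge3}\frac1{m\log m}=\infty$, so almost surely $\mathcal D(\alpha)\cap\mathcal Q$ is infinite a.e., a contradiction. $\blacksquare$

## Inverses modulo $q$ and lacunary supports: proof of Theorem 5

The convergence half is Theorem 2(1). Let $\sum S_m\log(e/S_m)=\infty$. If $\sum S_m=\infty$, then $\sum_{\mathcal Q}\varphi(q)/q^2=\infty$ and Theorem 2(3) applies. So assume $\sum S_m<\infty$; then $S_m\to0$, and $\delta_m\to0$ by Lemma 3.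

We want to apply Lemma 4 to subsets $A_m'\subset A_m$ made of disjoint arcs. For a given set $\mathcal Q$ there is no randomness to spread these arcs over short intervals. The spreading comes from the equidistribution of inverses modulo $q$.

**Lemma 5.** For $q\ge2$, integers $0\le u<v\le q$ and an arc $J'\subset\mathbb R/\mathbb Z$, with $k\overline k\equiv1\pmod q$,
$$\#\{u<k\le v:(k,q)=1,\ \overline k/q\in J'\}=|J'|\,\#\{u<k\le v:(k,q)=1\}+O(q^{0.51}).$$

*Proof.* Let $f(a)=1_{J'}(a/q)$ and $g=1_{(u,v]}$ on $\mathbb Z/q$, and write $\hat f(h)=\frac1q\sum_af(a)e(-ha/q)$ with $e(t)=e^{2\pi it}$, so that $f(a)=\sum_h\hat f(h)e(ha/q)$; likewise for $g$. Both are indicators of sets of cyclically consecutive residues. So $\hat f(0)=|J'|+O(1/q)$, and by summing a geometric progression $|\hat f(h)|\le\frac1{q|\sin(\pi h/q)|}\le\frac1{2|h|}$ for $0<|h|\le q/2$. The same bound for $\hat g$ gives $\sum_{h'}|\hat g(h')|\ll1+\log q$. The count equals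
$$\sum_{(k,q)=1}g(k)f(\overline k)=\sum_{h,h'}\hat f(h)\hat g(h')S(h',h;q),\qquad S(h',h;q)=\sum_{(k,q)=1}e\Big(\frac{h'k+h\overline k}q\Big),$$
with $k$ running over reduced residues modulo $q$. The terms with $h=0$ add up to $\hat f(0)\#\{u<k\le v:(k,q)=1\}$, the main term up to $O(1)$. For $h\ne0$ the Weil–Estermann bound gives $|S(h',h;q)|\le\tau(q)(h,h',q)^{1/2}q^{1/2}\le\tau(q)(h,q)^{1/2}q^{1/2}$. The remaining terms are therefore
$$\ll\tau(q)q^{1/2}(1+\log q)\sum_{0<|h|\le q/2}\frac{(h,q)^{1/2}}{|h|}.$$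
The last sum is at most $2\sum_{d\mid q}d^{1/2}\sum_{h\le q,\,d\mid h}\frac1h\le2\sum_{d\mid q}d^{-1/2}(1+\log q)\ll\tau(q)(1+\log q)$. So the total is $\ll\tau(q)^2q^{1/2}(1+\log q)^2\ll q^{0.51}$. $\square$

**Step 1: set up the blocks and arcs.** Let $\mathcal M'=\{m:S_m\ge2^{-m/20}\}$. By monotonicity the other $m$ contribute a convergent series. For $m\in\mathcal M'$ large put $R=R_m=\delta_m^{-1/8}$. Since $\delta_m\to0$ and $\delta_m\ge S_m\ge2^{-m/20}$, we have $4\le R\le2^{m/160}$. Put $L_m=S_m\log(1/\delta_m)$. From $S_m\le\delta_m$ we get $L_m\le S_m\log(e/S_m)$, and from Lemma 3 $\log(e/S_m)\le C+\frac32\log(1/\delta_m)\le C\log(1/\delta_m)$. So $L_m\asymp S_m\log(e/S_m)$, and the sum of $L_m$ over all large $m\in\mathcal M'$ diverges.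

Let $\mathcal J_m$ be the set of reduced $b/k$ with $2^m/R<k\le2^{m-1}$ and $bq\equiv-1\pmod k$ for some $q\in\mathcal Q_m$, and let $A_m'=\bigcup_{b/k\in\mathcal J_m}J(b/k,m)$. By Lemma 2 the union is disjoint and $A_m'\subset A_m$. The arcs have lengths $\frac1{k2^{m+1}}\in[2^{-2m},R2^{-2m}]$.

**Step 2: the arcs are well spread at scale $2^{-9m/20}$.** The next claim is what makes first and mixed moments computable.

**Claim.** For $m\in\mathcal M'$ large and any arc $J$ with $2^{-9m/20}\le|J|\le\frac12$: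
$$\text{(i)}\ \sum_{\substack{b/k\in\mathcal J_m\\J(b/k,m)\cap J\ne\emptyset}}|J(b/k,m)|\le C|J|L_m,\qquad\text{(ii)}\ \sum_{q\in\mathcal Q_m}\sum_k\frac1{k2^{m+1}}\ge c|J|L_m,$$
where in (ii) $k$ runs over $2^m/R<k\le2^{m-1}$, $(k,q)=1$, such that $J(b/k,m)\subset J$ for $b\equiv-q^{-1}\pmod k$.

*Proof.* Let $(k,q)=1$ and $b\equiv-q^{-1}\pmod k$. The relation $ak-bq=1$ with $a\equiv\overline k\pmod q$ gives $\frac bk\equiv\frac{\overline k}q-\frac1{kq}\pmod1$, with $\frac1{kq}\le R2^{-2m}$. So $\overline k/q$ and the arc $J(b/k,m)$ both lie in $[\frac bk,\frac bk+R2^{-2m}]$. Let $J^+$ and $J^-$ be $J$ enlarged, respectively shrunk, by $2R2^{-2m}$ at each end ($J^+$ being the whole circle if it would exceed it). If $J(b/k,m)$ meets $J$, then $\overline k/q\in J^+$; if $\overline k/q\in J^-$, then $J(b/k,m)\subset J$. For large $m$, $\frac12|J|\le|J^\pm|\le2|J|$.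

Let $y=2^m/R$, $z=2^{m-1}<q$. For $y\le t\le z$ let $T(t)$ count the $k\in(y,t]$ with $(k,q)=1$ and $\overline k/q\in J^\pm$, and let $T_0(t)$ count the $k\in(y,t]$ with $(k,q)=1$. By Lemma 5, $T(t)=|J^\pm|T_0(t)+O(q^{0.51})$. Partial summation, $\sum\frac1k=\frac{T(z)}z+\int_y^z\frac{T(t)}{t^2}dt$, applied to $T$ and to $T_0$, and then (5), give
$$\sum_{\substack{2^m/R<k\le2^{m-1}\\(k,q)=1,\ \overline k/q\in J^\pm}}\frac1k=|J^\pm|\Big(\frac{\varphi(q)}q\log\frac R2+O\big(2^{\omega(q)}R2^{-m}\big)\Big)+O\big(R2^{-m}q^{0.51}\big).$$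
The last error is $\ll2^{m/160-m+0.51m}\ll2^{-0.48m}$, whereas $|J|\frac{\varphi(q)}q\gg2^{-0.45m}2^{-0.01m}$ by (6). The first error is $\ll2^{m/4+m/160-m}$ inside the bracket, negligible against $\varphi(q)/q\gg2^{-0.01m}$. As $R\ge4$, $\log\frac R2\asymp\log R=\frac18\log(1/\delta_m)$. So for $m$ large the sum is $\asymp|J|\frac{\varphi(q)}q\log(1/\delta_m)$. Multiply by $2^{-m-1}$, use $\frac12\frac{\varphi(q)}{q^2}\le2^{-m-1}\frac{\varphi(q)}q\le\frac{\varphi(q)}{q^2}$, and sum over $q\in\mathcal Q_m$: the result is $\asymp|J|L_m$. With $J^-$ this is (ii). With $J^+$ it is (i), because every $b/k\in\mathcal J_m$ arises from at least one $q\in\mathcal Q_m$. $\square$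

**Step 3: first moments.** Fix an interval $J_0$ with $0<|J_0|\le\frac12$ and let $l,m\in\mathcal M'$ be at least $m_0(J_0)$. For each $k$, if $s\ge1$ elements $q$ give the same $b$, then any two of them are congruent modulo $k$. Hence by $1\ge s-\binom s2$ the number of distinct $b$ arising in (ii) for $k$ is at least the number of $q$ giving them minus $\pi_k$. Now (7) was derived for $R=\delta_m^{-1/8}$ and the same range of $k$, so
$$|A_m'\cap J_0|\ge c|J_0|L_m-C\delta_m^{1/4}S_m\ge\frac c2|J_0|L_m,$$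
because $\delta_m\to0$ makes $C\delta_m^{1/4}\le\frac c2|J_0|\log(1/\delta_m)$ for $m\ge m_0(J_0)$. Also $|A_m'\cap J_0|\le C|J_0|L_m$ by (i).

**Step 4: mixed moments, where lacunarity enters.** Let $l<m$. Since $S_l,S_m>0$, both indices are among the $m_j$, so $m\ge5l$. Every arc $J=J(b/k,l)$ of $A_l'$ has
$$|J|\ge2^{-2l}\ge2^{-2m/5}\ge2^{-9m/20},$$
so (i) gives $|A_m'\cap J|\le C|J|L_m$. Summing over the arcs of $A_l'$ that meet $J_0$, and using (i) for $l$ and $J_0$,
$$|A_l'\cap A_m'\cap J_0|\le C|J_0|L_lL_m.$$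

**Step 5: conclude.** Take $f_m=1_{A_m'}$, $Z_M=\sum_{m\in\mathcal M',\,m_0\le m\le M}1_{A_m'}$ and $\Lambda_M=\sum_{m\in\mathcal M',\,m_0\le m\le M}L_m\to\infty$. Steps 3 and 4 give
$$\int_{J_0}Z_M\ge c|J_0|\Lambda_M,\qquad\int_{J_0}Z_M^2\le C|J_0|(\Lambda_M+\Lambda_M^2).$$
By Lemma 4, almost every $\alpha$ lies in infinitely many $A_m'\subset A_m$. The blocks $B_m$ are disjoint, so for such $\alpha$ the set $\mathcal D(\alpha)\cap\mathcal Q$ is infinite. $\blacksquare$
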